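# Multiplicative energy of generalized arithmetic progressions in $\mathbb F_p$

## 1. Intervals and planar lattices

Let $p$ be a prime. How often can products of two elements of an additively structured set $A\subset\mathbb F_p$ coincide? The quantity that measures this is the multiplicative energy
$$E_\times(A)=|\{(a_1,a_2,a_3,a_4)\in A^4:\ a_1a_2=a_3a_4\}|.$$
For $A=\{1,2\}$ and $p\ge5$, the four products are $1,2,2,4$, so $E_\times(A)=1^2+2^2+1^2=6$. For $A=\{1,2,4\}\subset\mathbb F_7$, a multiplicative subgroup, three entries determine the fourth, so $E_\times(A)=27=|A|^3$.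

Two lower bounds always hold. The solutions with $a_3=a_1$, $a_4=a_2$ give $E_\times(A)\ge|A|^2$, and Cauchy–Schwarz over the at most $p$ values of the product gives $E_\times(A)\ge|A|^4/p$. We ask when $|A|^2+|A|^4/p$ is also an upper bound, up to a logarithm. We write $X\ll Y$ for $X\le cY$ with a constant $c>0$, absolute unless subscripts show a dependence, and $X\asymp Y$ for $X\ll Y\ll X$.

The logarithm that will occur is, for $x>0$,
$$\ell(x)=\log\bigl(2+\min(x,p/x)\bigr).$$
It satisfies
$$\ell(x)=\ell(p/x),\qquad \log 2\le\ell(x)\le\log(2+\sqrt p)\ll\log p. \tag{1}$$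
If $\kappa\ge1$ and $y/\kappa\le x\le\kappa y$, then $x\le\kappa y$ and $p/x\le\kappa p/y$, so $\min(x,p/x)\le\kappa\min(y,p/y)$ and
$$\ell(x)\le\log\kappa+\ell(y)\ll_\kappa\ell(y). \tag{2}$$
Finally, if $0<\alpha\le\beta$ and $\beta/\alpha\le\kappa\min(x,p/x)$ with $\kappa\ge 1$, then
$$\#\{j\in\mathbb Z:\alpha\le2^j\le\beta\}\le1+\log_2(\beta/\alpha)\le 1+\log_2\kappa+\log_2\bigl(2+\min(x,p/x)\bigr)\ll_\kappa\ell(x). \tag{3}$$

Two elementary facts hold for every nonempty $A$. A solution with $a_1\ne0$ is determined by $a_1,a_3,a_4$. If $a_1=0$, then $a_3a_4=0$, which leaves at most $|A|\cdot2|A|$ choices. Hence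
$$E_\times(A)\le|A|^3+2|A|^2\le3|A|^3. \tag{4}$$
For $\rho\in\mathbb F_p^*$ let $r(\rho)=\#\{(a,b)\in A^2:a=\rho b\ne0\}$. Solutions with both sides $0$ number at most $(2|A|)^2$. In any other solution put $\rho=a_1/a_3=a_4/a_2$; then $(a_1,a_3)$ and $(a_4,a_2)$ are both counted by $r(\rho)$. So
$$E_\times(A)\le4|A|^2+\sum_{\rho\in\mathbb F_p^*}r(\rho)^2,\qquad\sum_{\rho}r(\rho)\le|A|^2, \tag{5}$$
and if $0\notin A$ then $E_\times(A)=\sum_\rho r(\rho)^2$.

**Proposition 1.** For $1\le N\le p-1$ the interval $I=\{1,\dots,N\}\subset\mathbb F_p$ satisfies $E_\times(I)\ll N^2\ell(N)+N^4/p$.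

For $\rho\in\mathbb F_p^*$ consider
$$\Gamma_\rho=\{(x,y)\in\mathbb Z^2:x\equiv\rho y\ (\mathrm{mod}\ p)\},$$
the kernel of the surjection $(x,y)\mapsto x-\rho y$ onto $\mathbb F_p$, hence a lattice of covolume $p$. Use the norm $\max(|x|,|y|)$. The successive minima $\lambda_1\le\lambda_2$ of $\Gamma_\rho$ are defined by: $\lambda_i$ is the least $\lambda$ for which there are $i$ independent lattice vectors of norm at most $\lambda$. Minkowski's second theorem gives $p/2\le\lambda_1\lambda_2\le p$.

Two examples with $p=101$. For $\rho=10$ the lattice contains $(10,1)$ and $(-1,10)$. A nonzero vector of norm at most $9$ would have $|x-10y|\le99$, so $x=10y$, which forces $y=0$ and $x=0$. So $\lambda_1=\lambda_2=10$. For $\rho=1$ we have $(1,1)\in\Gamma_1$, and a vector off the line $x=y$ has $|x-y|\ge101$, hence norm at least $51$; the vector $(51,-50)$ attains this. So $\lambda_1=1$, $\lambda_2=51$. The first lattice is balanced, the second is skew, and skew lattices are those that carry many points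 in a small box.

*Proof of Proposition 1.* We have $r(\rho)\le\#\{w\in\Gamma_\rho\setminus\{0\}:\|w\|\le N\}$. Let $w_1,w_2\in\Gamma_\rho$ be independent with norms $\lambda_1,\lambda_2$.

**Step 1: count points in one lattice.** If $\lambda_1>N$, then $r(\rho)=0$.

If $\lambda_1\le N<\lambda_2$, all lattice vectors of norm at most $N$ lie on $\mathbb Rw_1$. Moreover $\Gamma_\rho\cap\mathbb Rw_1=\mathbb Zw_1$, since a vector $sw_1$ with $s\notin\mathbb Z$ would give a shorter nonzero vector $(s-\lfloor s\rfloor)w_1$. So $r(\rho)\le1+2N/\lambda_1\le3N/\lambda_1$.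

If $\lambda_2\le N$, let $P=\{sw_1+tw_2:0\le s,t<1\}$ and let $m$ be the index of $\mathbb Zw_1+\mathbb Zw_2$ in $\Gamma_\rho$. Then $P$ has area $mp$, and every point of the plane lies in exactly $m$ of the translates $x+P$, $x\in\Gamma_\rho$ (one for each coset). If $\|x\|\le N$, then $x+P\subset[-3N,3N]^2$, because points of $P$ have norm at most $\lambda_1+\lambda_2\le2N$. Comparing areas, the number of such $x$ times $mp$ is at most $m(6N)^2$. So $r(\rho)\le36N^2/p$.

**Step 2: sum over the two extreme ranges.** The range $\lambda_1>N$ contributes $0$. The range $\lambda_2\le N$ contains fewer than $p$ values of $\rho$ and contributes at most $p(36N^2/p)^2\ll N^4/p$.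

**Step 3: sum over the middle range dyadically.** Let $\lambda_1\le N<\lambda_2$ and $2^j\le N/\lambda_1<2^{j+1}$, so $j\ge0$ and $r(\rho)\le6\cdot2^j$. For given $j$, each such $\rho$ admits $(x,y)\in\Gamma_\rho\setminus\{0\}$ with $|x|,|y|\le N/2^j<p$. If $y\equiv0$ then $x\equiv0$, so both are $0$, a contradiction; hence $y\not\equiv0$ and $\rho=x/y$ is determined by $(x,y)$. As $N/2^j\ge\lambda_1\ge1$, there are at most $(1+2N/2^j)^2\le9N^2/4^j$ such $\rho$. Each $j$ contributes at most $36\cdot4^j\cdot9N^2/4^j\ll N^2$.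

**Step 4: count the $j$.** First, $2^j\le N/\lambda_1\le N$. Second, $\lambda_1\le p/\lambda_2<p/N$, so $2^j>N/(2\lambda_1)>N^2/(2p)$. Hence $\max(1,N^2/(2p))\le2^j\le N$, with endpoint ratio $\min(N,2p/N)\le2\min(N,p/N)$. By (3) there are $\ll\ell(N)$ values of $j$. $\square$

Keep the accounting of Step 3 in mind: the number of $\rho$ with $\lambda_1\approx N/2^j$ is about $(N/2^j)^2$, the size of $r(\rho)^2$ is about $(2^j)^2$, and the product is exactly $N^2$.

## 2. Farey fractions force the logarithm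

**Theorem 2 (sharpness).** For all $1\le N\le p-1$, the interval $A=\{1,\dots,N\}$ satisfies $E_\times(A)\gg|A|^2\ell(|A|)+|A|^4/p$.

*Proof.* There are at most $p-1$ products, so Cauchy–Schwarz gives $E_\times(A)\ge N^4/(p-1)$. It remains to show $E_\times(A)\gg N^2\ell(N)$.

**Step 1: produce many ratios with many representations.** Let $X=\min(N,\lfloor\sqrt p\rfloor)\ge1$. For coprime pairs $1\le u,v\le X$ the residues $u/v$ are distinct: equality for $(u,v)$ and $(u',v')$ gives $p\mid uv'-u'v$, and $|uv'-u'v|<X^2\le p$, so $uv'=u'v$ and by coprimality the pairs agree. The pairs $(ju,jv)$ with $1\le j\le N/\max(u,v)$ show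
$$r(u/v)\ge\Bigl\lfloor\frac N{\max(u,v)}\Bigr\rfloor\ge\frac N{2\max(u,v)}.$$

**Step 2: sum.** At least $\phi(k)$ coprime pairs have maximum $k$ ($\phi$ is Euler's function), namely the pairs $(k,v)$. Hence
$$E_\times(A)\ge\sum_\rho r(\rho)^2\ge\frac{N^2}4\sum_{k\le X}\frac{\phi(k)}{k^2}.$$
From $\phi(k)/k=\sum_{m\mid k}\mu(m)/m$,
$$\sum_{k\le X}\frac{\phi(k)}{k^2}=\sum_{m\le X}\frac{\mu(m)}{m^2}\sum_{l\le X/m}\frac1l=\sum_{m\le X}\frac{\mu(m)}{m^2}\bigl(\log X-\log m+O(1)\bigr)=\frac6{\pi^2}\log X+O(1),$$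
because $\sum_m\mu(m)/m^2=6/\pi^2$, the tail $\sum_{m>X}m^{-2}\ll1/X$ costs $\ll(\log X)/X\ll1$, and $\sum_m(1+\log m)/m^2$ converges. The sum is also at least its first term $1$, so it is $\gg\log(2X)$ for all $X\ge1$.

**Step 3: compare with $\ell(N)$.** We have $\min(N,p/N)\le\min(N,\sqrt p)<X+1$. Hence $\ell(N)\le\log(X+3)\le\log(4X)\le2\log(2X)$. $\square$

So for intervals the answer is $E_\times\asymp N^2\ell(N)+N^4/p$, for every length.

## 3. Progressions of rank $d$

**Definition.** A generalized arithmetic progression (GAP) of rank $d$ in $\mathbb F_p$ is a set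
$$A=\{a_0+a_1x_1+\cdots+a_dx_d:\ x_i\in\mathbb Z,\ 0\le x_i\le N_i-1\ (1\le i\le d)\},$$
with $a_0,\dots,a_d\in\mathbb F_p$ and positive integers $N_1,\dots,N_d$. It is proper if $|A|=N_1\cdots N_d$.

In $\mathbb F_{101}$, the set $\{x_1+10x_2:0\le x_1\le2,\ 0\le x_2\le1\}=\{0,1,2,10,11,12\}$ is proper of rank $2$; the set $\{x_1+x_2\}$ with the same ranges is $\{0,1,2,3\}$, which is not proper. The interval of Theorem 2 is a proper GAP of any rank $d$: take $a_0=a_1=1$, $N_1=N$, $N_2=\dots=N_d=1$.

For rank $2$ it is known that $E_\times(A)\ll(|A|^2+|A|^4/p)\log p$ for every prime $p$ and every GAP $A$. It is also known (Kerr) that the same bound holds for rank-$d$ GAPs $\{a_0+a_1x_1+\dots+a_dx_d:1\le x_i\le H\}$ if the dilated GAP $\{a_1x_1+\dots+a_dx_d:|x_i|\le H^2\}$ is proper. The conjecture is that the rank-$2$ bound holds for every fixed rank $d$ and every GAP, with a constant depending only on $d$. The source of the problem is Ali Alsetri and Xuancheng Shao, "Burgess-type character sum estimates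 over generalized arithmetic progressions of rank $2$", arXiv:2509.07765 (2025). The conjecture is true, with the same sharper logarithm that we met for intervals.

**Theorem 3.** For each $d\ge1$, every prime $p$ and every GAP $A\subset\mathbb F_p$ of rank $d$ (proper or not),
$$E_\times(A)\ll_d|A|^2\,\ell(|A|)+\frac{|A|^4}p\ \ll_d\ \Bigl(|A|^2+\frac{|A|^4}p\Bigr)\log p.$$

**Corollary 4.** If $A\subset\mathbb F_p$ is nonempty and $|A+A|\le K|A|$, then $E_\times(A)\ll_K|A|^2\ell(|A|)+|A|^4/p$. Hence $|A\cdot A|\gg_K\min\bigl(|A|^2/\ell(|A|),\,p\bigr)$.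

What changes from intervals to the general case? The planar lattice becomes a lattice in dimension $2n$ with $2n$ successive minima. For intervals, the middle range left exactly one small minimum and one large one, so $\lambda_1$ decided everything. In dimension $2n$ the first and last minima leave $2n-2$ others free. Also, an interval comes with unique coordinates, while a GAP may be far from proper and is shifted by $a_0$. We first set up the lattice tools, then dispose of improperness and the shift, and then face the free minima.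

## 4. Successive minima: counting points and locating short vectors

Let $V$ be a real space of dimension $n\ge1$, $L\subset V$ a lattice of rank $n$, $\|\cdot\|$ a norm with closed unit ball $K$. The minima $\nu_1(L)\le\dots\le\nu_n(L)$ are defined as before: $\nu_i$ is the least $\nu$ such that $L$ has $i$ independent vectors of norm at most $\nu$. For $L=\mathbb Z^n$ and $\|x\|=\max_i|x_i|/N_i$ with $N_1\ge\dots\ge N_n>0$, one has $\nu_i=1/N_i$: the unit vectors show $\le$, and a vector with norm less than $1/N_i$ has $|x_j|<1$ for $j\ge i$, so it lies in the span of the first $i-1$ unit vectors.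

Let $L^*=\{f\in V^*:f(L)\subset\mathbb Z\}$ be the dual lattice and $\|f\|_*=\sup_{\|x\|\le1}|f(x)|$ the dual norm. Two classical theorems are used as black boxes.

* **(G1)** Minkowski's second theorem: $\displaystyle\frac{2^n}{n!}\frac{\mathrm{covol}(L)}{\mathrm{vol}(K)}\le\prod_i\nu_i(L)\le2^n\frac{\mathrm{covol}(L)}{\mathrm{vol}(K)}$.
* **(G2)** Mahler's transference theorem (Cassels, *An Introduction to the Geometry of Numbers*, Ch. VIII, Thm VI): $1\le\nu_i(L)\,\nu_{n+1-i}(L^*)\le n!$ for $1\le i\le n$.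

Fix independent $v_1,\dots,v_n\in L$ with $\|v_i\|=\nu_i=\nu_i(L)$ and put $L_k=L\cap\mathrm{span}(v_1,\dots,v_k)$, $L_0=\{0\}$. Then $\nu_i(L_k)=\nu_i(L)$ for $i\le k$: "$\le$" because $v_1,\dots,v_i\in L_k$, "$\ge$" because $L_k\subset L$.

**(G3)** *If $u\in L$ and $\|u\|<\nu_k$, then $u\in L_{k-1}$.* Let $i\le k$ be the least index with $\nu_i=\nu_k$. If $u\notin L_{k-1}$, then $v_1,\dots,v_{i-1},u$ are $i$ independent vectors of $L$ with norms less than $\nu_i$, a contradiction.

**(G4)** *$|L\cap tK|\le\prod_i\max(1,4t/\nu_i)$ for $t>0$.* Replacing the norm by $\|\cdot\|/t$ we may take $t=1$. Each $L_k/L_{k-1}$ is torsion-free of rank $1$, so $L$ has a basis $b_1,\dots,b_n$ such that $b_1,\dots,b_k$ is a basis of $L_k$ for each $k$. Let $q_i$ be the least power of $2$, at least $1$, that exceeds $2/\nu_i$. Then $q_1\ge q_2\ge\cdots$ and $q_i\le\max(1,4/\nu_i)$. Suppose distinct $x,y\in L\cap K$ had $b_i$-coordinates congruent mod $q_i$ for all $i$. Write $x-y=\sum q_ic_ib_i$ with $c_i\in\mathbb Z$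 and let $k$ be the largest index with $c_k\ne0$. Since $q_k\mid q_i$ for $i\le k$, we get $x-y=q_kz$ with $z\in L_k\setminus L_{k-1}$. By (G3), $\|z\|\ge\nu_k$, so $\|x-y\|\ge q_k\nu_k>2$, which is impossible for $x,y\in K$. So points of $L\cap K$ are separated by their coordinates mod $(q_1,\dots,q_n)$, and $|L\cap K|\le\prod q_i$.

**(G5)** *$|L\cap K|\ge n^{-n}\prod\nu_i^{-1}$.* The points $\sum c_iv_i$ with $c_i\in\mathbb Z$, $|c_i|\le1/(n\nu_i)$ are distinct and lie in $L\cap K$. Their number is $\prod(2\lfloor1/(n\nu_i)\rfloor+1)$, and $2\lfloor x\rfloor+1\ge x$ for $x\ge0$.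

## 5. Systems and the lattices $\Gamma_\rho$

**Definition.** Let $C\ge1$. A $C$-system of rank $n\ge1$ is a triple $(L,\|\cdot\|,\varphi)$: a lattice $L$ of rank $n$ in $V=L\otimes\mathbb R$, a norm on $V$, and a nonzero homomorphism $\varphi:L\to\mathbb F_p$ with kernel $\Lambda$ (of index $p$ in $L$), such that

(i) $\nu_n(L)\le C$;

(ii) $\|v\|\ge1/C$ for all $0\ne v\in\Lambda$.

Condition (i) says that the unit ball $K$ is not much too thin in any direction; condition (ii) is a substitute for properness. Put $N_i=1/\nu_i(L)$, so $N_1\ge\dots\ge N_n\ge1/C$, and $N=\prod N_i$.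

*Example A.* $L=\mathbb Z$, $\|x\|=|x|/N$ with $1\le N\le p$, $\varphi(x)=x\bmod p$. Here $\nu_1=1/N\le1$, and nonzero elements of $\Lambda=p\mathbb Z$ have norm at least $p/N\ge1$. This is a $1$-system with $N_1=N$.

*Example B.* $p=101$, $L=\mathbb Z^2$, $\|x\|=\max(|x_1|/50,|x_2|/2)$, $\varphi(x)=x_1+50x_2$. Here $\nu_1=1/50$, $\nu_2=1/2$. Let $v=(x_1,x_2)\in\Lambda$ have norm less than $1$, so $|x_1|<50$ and $|x_2|\le1$. If $x_2=\pm1$, then $x_1\equiv\mp50$, which forces $|x_1|\ge50$; so $x_2=0$ and $x_1=0$. This is a $1$-system with $N_1=50$, $N_2=2$.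

In Sections 5 and 7–10, constants implied in statements about $C$-systems depend only on $n$ and $C$. For $\rho\in\mathbb F_p^*$ let
$$\Gamma_\rho=\{(x,y)\in L^2:\varphi(x)=\rho\varphi(y)\}.$$
It is the kernel of the surjection $(x,y)\mapsto\varphi(x)-\rho\varphi(y)$, hence of index $p$ in $L^2$. Let $\lambda_1(\rho)\le\dots\le\lambda_{2n}(\rho)$ be its minima for the norm $\max(\|x\|,\|y\|)$, whose unit ball is $K^2$, and let
$$R(\rho)=\prod_{i=1}^{2n}\max\Bigl(1,\frac1{\lambda_i(\rho)}\Bigr)=\prod_{i=1}^{2n}\lambda_i(\rho)^{-1}\prod_{i=1}^{2n}\max(1,\lambda_i(\rho)). \tag{6}$$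
By (G4) with $t=1$,
$$|\Gamma_\rho\cap K^2|\ll R(\rho). \tag{7}$$
By (G1) for $L$, $1/N\asymp\mathrm{covol}(L)/\mathrm{vol}(K)$. By (G1) for $\Gamma_\rho$,
$$\prod_{i=1}^{2n}\lambda_i(\rho)\asymp\frac{p\,\mathrm{covol}(L)^2}{\mathrm{vol}(K)^2}\asymp\frac p{N^2},\qquad R(\rho)\ge\prod_i\lambda_i(\rho)^{-1}\gg\frac{N^2}p. \tag{8}$$
The analogue of the count in Step 3 of Proposition 1 is this:
$$\text{if }0<t<1/C,\ \text{ then }\ \#\{\rho\in\mathbb F_p^*:\lambda_1(\rho)\le t\}\ll\prod_{i=1}^n\max(1,tN_i)^2. \tag{9}$$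
Indeed, such a $\rho$ admits $(x,y)\in\Gamma_\rho\setminus\{0\}$ with $\|x\|,\|y\|\le t$. If $\varphi(y)=0$, then $\varphi(x)=0$, so $x,y\in\Lambda$ have norm less than $1/C$ and both vanish by (ii), a contradiction. So $\varphi(y)\ne0$ and $\rho=\varphi(x)/\varphi(y)$ is determined by $(x,y)\in(L\cap tK)^2$. By (G4) there are $\ll\prod\max(1,tN_i)^2$ such pairs.

## 6. Every progression comes from a system

**Lemma 5.** Let $A\subset\mathbb F_p$ be a GAP of rank $d$. Then at least one of the following holds: $E_\times(A)\ll_d|A|^4/p$; or $A=\{0\}$; or there is a $1$-system of rank $n\le d+1$, with unit ball $K$, such that $A\subset\varphi(K\cap L)$, $\varphi$ is injective on $K\cap L$, and $N\asymp_d|A|$.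

*Proof.* **Step 1: absorb the shift $a_0$ into an extra coordinate.** Let $L=\mathbb Z^{d+1}$, $\varphi(x)=\sum_{i=0}^da_ix_i$, and $K=\{x\in\mathbb R^{d+1}:|x_0|\le1,\ |x_i|\le N_i\ (1\le i\le d)\}$. Taking $x_0=1$ shows $A\subset\varphi(K\cap L)$. Since $\{-N_i,\dots,N_i\}$ is covered by three translates of $\{0,\dots,N_i-1\}$ and $x_0$ takes three values, $\varphi(K\cap L)$ is covered by $3^{d+1}$ translates of $A$. So $|\varphi(K\cap L)|\le3^{d+1}|A|$.

**Step 2: remove short relations one at a time.** Consider any triple $(L,K,\varphi)$ with a constant $B\ge1$, where $L$ is a lattice of rank $n\ge1$ in an $n$-dimensional space $V$, $K\subset V$ is a compact symmetric convex set with nonempty interior, $\varphi:L\to\mathbb F_p$ is a homomorphism with kernel $\Lambda$, $A\subset\varphi(K\cap L)$, and $|\varphi(K\cap L)|\le B|A|$. Suppose there is $0\ne v\in\Lambda\cap2K$. Write $v=ev_0$ with an integer $e\ge1$ and $v_0$ primitive in $L$.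

*If $\varphi(v_0)\ne0$:* from $e\varphi(v_0)=0$ we get $p\mid e$, so $v_0\in\frac2eK\subset\frac2pK$ and $jv_0\in K$ for all integers $|j|\le p/2$. These $j$ cover all residues mod $p$, so $\varphi(K\cap L)=\mathbb F_p$ and $|A|\ge p/B$. By (4), $E_\times(A)\le3|A|^3\le3B|A|^4/p$.

*If $\varphi(v_0)=0$:* note $v_0\in2K$. Let $\pi:V\to V/\mathbb Rv_0$ be the projection. Completing $v_0$ to a basis of $L$ shows that $\bar L=\pi(L)\cong L/\mathbb Zv_0$ is a lattice of rank $n-1$. The set $\bar K=\pi(K)$ is compact, convex, symmetric, with nonempty interior, and $\varphi$ induces $\bar\varphi$ on $\bar L$. Clearly $A\subset\bar\varphi(\bar K\cap\bar L)$. We must control the size of the new image. A point of $\bar K\cap\bar L$ equals $\pi(x)=\pi(k)$ with $x\in L$, $k\in K$, so $x-k=sv_0$ with $s\in\mathbb R$. Subtracting an integer multiple of $v_0$ from $x$, we may take $|s|\le\frac12$, so $x\in K+\frac12\cdot2K=2K$. Thus $\bar\varphi(\bar K\cap\bar L)\subset\varphi(2K\cap L)$.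

Next, $|\varphi(2K\cap L)|\le5^n|\varphi(K\cap L)|$. Let $X\subset2K\cap L$ be maximal with $x-x'\notin K$ for distinct $x,x'\in X$. The sets $x+\frac12\mathrm{int}\,K$, $x\in X$, are disjoint, since a common point would give $x-x'\in K$. They lie in $\frac52K$, so comparing volumes $|X|\le5^n$. By maximality each $y\in2K\cap L$ has $y-x\in K\cap L$ for some $x\in X$, so $2K\cap L\subset X+(K\cap L)$, and the claim follows on applying $\varphi$. So we may replace the triple by $(\bar L,\bar K,\bar\varphi)$ and $B$ by $5^nB$.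

**Step 3: stop.** Each replacement lowers the rank by one. After at most $d+1$ replacements, either the first alternative of the lemma holds; or the rank is $0$, so $A=\{0\}$; or $\Lambda\cap2K=\{0\}$ with $1\le n\le d+1$ and $B=O_d(1)$. In the last case, if $K\cap L=\{0\}$, then $A=\{0\}$. Otherwise replace $V$ by $\mathrm{span}(K\cap L)$, $L$ and $K$ by their intersections with it, and $\varphi$ by its restriction; let $n$ be the new rank and $\|\cdot\|$ the norm with unit ball $K$. This does not change $K\cap L$. Now $\nu_n(L)\le1$ because $K\cap L$ spans. Still $\Lambda\cap2K=\{0\}$, so nonzero elements of $\Lambda$ have norm greater than $2$. And $\varphi\ne0$, because nonzero elements of $K\cap L$ are not in $\Lambda$. So we have a $1$-system.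

As $\Lambda\cap2K=\{0\}$, $\varphi$ is injective on $K\cap L$. All $N_i\ge1$, so (G4) and (G5) give $N\asymp_d|K\cap L|=|\varphi(K\cap L)|$, and this lies between $|A|$ and $B|A|$. $\square$

For the improper example $\{x_1+x_2:0\le x_1\le 2,\ 0\le x_2\le 1\}$ of Section 3, Step 1 gives $L=\mathbb Z^3$ and $\varphi(x)=x_1+x_2$. The vectors $(1,0,0)$ and $(0,1,-1)$ are primitive elements of $\Lambda\cap2K$; dividing by both leaves $L=\mathbb Z$ with $K=[-5,5]$ (the image of $|x_1|\le3$, $|x_2|\le2$ under $x_1+x_2$), and $\Lambda\cap2K=101\mathbb Z\cap[-10,10]=\{0\}$.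

## 7. Only the core of $\mathbb F_p^*$ needs work

For $0<c<1$ let
$$\mathrm{Core}_c=\{\rho\in\mathbb F_p^*:\lambda_1(\rho)\le c,\ \lambda_{2n}(\rho)\ge1/c\}.$$
This is the analogue of the middle range $\lambda_1\le N<\lambda_2$ for intervals. It shrinks as $c$ decreases.

**Proposition 6 ($S_n$).** For every $n\ge1$ and $C\ge1$ there is $c=c(n,C)\in(0,1)$ such that for every $C$-system of rank $n$,
$$\sum_{\rho\in\mathrm{Core}_c}R(\rho)^2\ll_{n,C}N^2\,\ell(N).$$

*Proof of Theorem 3 from Proposition 6.* Apply Lemma 5. In the first alternative there is nothing to prove; if $A=\{0\}$, then $E_\times(A)=1\ll|A|^2\ell(|A|)$. In the third, each pair $(a,b)$ counted by $r(\rho)$ lifts to a point of $\Gamma_\rho\cap K^2$, so $r(\rho)\le|\Gamma_\rho\cap K^2|\ll_dR(\rho)$ by (7). Let $c=c(n,1)$. By (5) it suffices to bound $\sum_\rho r(\rho)^2$, and every $\rho\in\mathbb F_p^*$ falls under at least one of the following.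

* $\rho\in\mathrm{Core}_c$. By Proposition 6 these contribute $\ll_dN^2\ell(N)\ll_d|A|^2\ell(|A|)$, using $N\asymp_d|A|$ and (2).
* $\lambda_1(\rho)>c$. Then $r(\rho)\ll_d R(\rho)\le c^{-2n}\ll_d1$, so these contribute $\ll_d\sum_\rho r(\rho)\le|A|^2$.
* $\lambda_{2n}(\rho)<1/c$. Then all $\lambda_i(\rho)\ll_d1$, so $R(\rho)\ll_d\prod\lambda_i(\rho)^{-1}\ll_dN^2/p$ by (6) and (8). There are fewer than $p$ such $\rho$, so these contribute $\ll_dN^4/p\ll_d|A|^4/p$.

As $n\le d+1$ takes finitely many values, all constants depend only on $d$. Since $\ell\ge\log2$, the term $4|A|^2$ of (5) is absorbed, and $E_\times(A)\ll_d|A|^2\ell(|A|)+|A|^4/p$. The second bound of the theorem follows from $\ell\ll\log p$ and $\log p\gg1$. $\square$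

It remains to prove Proposition 6.

## 8. How far the dyadic argument goes, and two ways it fails

The sensible first attempt is to repeat Section 1: sort $\rho$ by $h=1/\lambda_1(\rho)$, count with (9), and bound $R(\rho)$ in terms of $h$. This does work under two extra hypotheses.

**Lemma 7.** Let $0<c\le\frac12$ with $2c<1/C$. For every $C$-system of rank $n$,
$$\sum_\rho R(\rho)^2\ll_{n,C}N^2\ell(N),$$
where $\rho$ runs over the elements of $\mathbb F_p^*$ with $\lambda_1(\rho)\le c$, with $\lambda_{n+1}(\rho)\ge\frac12$, and with $\lambda_i(\rho)\ge\nu_i(L)$ for all $i\le n$.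

*Proof.* **Step 1: bound $R$ for one $\rho$.** Write $\lambda_i=\lambda_i(\rho)$. Since $\lambda_i\ge\frac12$ for $i>n$,
$$R(\rho)\ll\prod_{i\le n}\max(1,1/\lambda_i). \tag{10}$$
Let $h=1/\lambda_1\ge1/c\ge2$ and $2^j\le h<2^{j+1}$, so $j\ge1$. For $i\le n$ we have $1/\lambda_i\le\min(h,N_i)\le2\min(2^j,N_i)$. Also $1\le C\min(2^j,N_i)$, because $N_i\ge1/C$ and $2^j\ge1$. Hence
$$R(\rho)\ll\prod_{i\le n}\min(2^j,N_i).$$

**Step 2: sum over $\rho$ with given $j$.** We have $\lambda_1\le2^{-j}<2\lambda_1\le2c<1/C$. So (9) with $t=2^{-j}$ shows that there are $\ll\prod\max(1,N_i/2^j)^2$ such $\rho$. Since $\min(2^j,N_i)\max(1,N_i/2^j)=N_i$, each $j$ contributes $\ll N^2$.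

**Step 3: count the $j$.** A nonzero vector of $\Gamma_\rho\subset L^2$ has a nonzero component in $L$, so $\lambda_1\ge\nu_1$ and $1\le2^j\le h\le N_1$. By (8),
$$\frac{N^2}p\ll R(\rho)\ll\prod_i\min(2^j,N_i)=N\prod_i\max(1,N_i/2^j)^{-1}\le\frac{N2^j}{N_1},$$
so $2^j\gg N_1N/p$. Hence $2^j$ lies in an interval whose endpoint ratio is $\ll\min(N_1,p/N)\ll\min(N,p/N)$, where $N_1\ll N$ because all $N_i\ge1/C$. By (3) there are $\ll\ell(N)$ values of $j$. $\square$

Now look at the two hypotheses.

*First failure: too many small minima.* In the core only the first and last minima are restricted, so the bound (10) is not available in general. Take all $N_i$ equal to $M$ and suppose that $m$ minima are about $1/h$, with $1\le h\le M$, the others being at least $1$. Then $R(\rho)^2\approx h^{2m}$, while (9) gives about $(M/h)^{2n}=N^2h^{-2n}$ values of $\rho$. The product is $N^2h^{2(m-n)}$, which is the desired $N^2$ for $m\le n$ but useless as soon as $m>n$. For intervals, $n=1$, and $\lambda_2$ being large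 in the middle range leaves only $m=1$.

*Second failure: $\lambda_k<\nu_k$.* In Example B take $\rho=11$. Then $\varphi((11,0))=11=\rho\,\varphi((1,0))$ and $\varphi((20,0))=20\equiv121=\rho\,\varphi((11,0))$. So $\Gamma_{11}$ contains the vectors $((11,0),(1,0))$ and $((20,0),(11,0))$. They are independent, as $11\cdot11-20\cdot1=101\ne0$, and have norms $11/50$ and $20/50$. So $\lambda_2(11)\le\frac25<\frac12=\nu_2(L)$, and the inequality $1/\lambda_2\le N_2$, used in Step 1, is false for this $\rho$. Both vectors have their components on the axis $\mathbb Z(1,0)$: a single direction of $L$ gives two directions of $\Gamma_\rho$.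

The remedy for the first failure is a duality that turns $\lambda_i(\rho)$ into about $1/\lambda_{2n+1-i}(-\rho)$ for another system: if more than $n$ minima are small here, at most $n-1$ can be small there. The example suggests the remedy for the second: by (G3) the offending short vectors are trapped in a sublattice of smaller rank that does not depend on $\rho$, so one can induct on the rank.

## 9. The dual system

Let $(L,\|\cdot\|,\varphi)$ be a $C$-system of rank $n$ with kernel $\Lambda$.

**Step 1: construct the dual homomorphism.** For $f\in\Lambda^*$ we have $pf(L)=f(pL)\subset\mathbb Z$, because $pL\subset\Lambda$. The map $x\mapsto pf(x)\bmod p$ vanishes on $\Lambda$, where $f$ is integral, so it factors through $\varphi$. Hence there is a unique $\varphi^\vee(f)\in\mathbb F_p$ with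
$$pf(x)\equiv\varphi^\vee(f)\varphi(x)\pmod p\qquad(x\in L). \tag{11}$$
The map $\varphi^\vee:\Lambda^*\to\mathbb F_p$ is a homomorphism with kernel $\{f:f(L)\subset\mathbb Z\}=L^*\ne\Lambda^*$, so it is nonzero.

In Example A, $\Lambda^*=\frac1p\mathbb Z$. For $f(x)=kx/p$ we have $pf(x)=kx$, so $\varphi^\vee(f)=k$, and $\|f\|_*=N|k|/p$. So the dual of the interval of length $N$ is the interval of length $p/N$.

**Step 2: check that it is a system.** By (G2), $\nu_n(\Lambda^*)\le n!/\nu_1(\Lambda)\le n!\,C$ and $\nu_1(L^*)\ge1/\nu_n(L)\ge1/C$. So $(\Lambda^*,\|\cdot\|_*,\varphi^\vee)$ is a $C^\vee$-system with $C^\vee=n!\,C$. Denote its quantities by $N^\vee,N_i^\vee,\Gamma^\vee_\rho,\lambda_i^\vee,R^\vee$. By (G2) and (G1),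
$$N^\vee\asymp\prod_i\nu_i(\Lambda)\asymp\frac{p\,\mathrm{covol}(L)}{\mathrm{vol}(K)}\asymp\frac pN. \tag{12}$$

**Step 3: identify the dual lattice of $\Gamma_\rho$.** As $\Gamma_\rho\supset\Lambda^2$, we have $\Gamma_\rho^*\subset(\Lambda^*)^2$. For $(f,g)\in(\Lambda^*)^2$ and $(x,y)\in\Gamma_\rho$, (11) gives
$$p\bigl(f(x)+g(y)\bigr)\equiv\varphi^\vee(f)\varphi(x)+\varphi^\vee(g)\varphi(y)=\bigl(\rho\varphi^\vee(f)+\varphi^\vee(g)\bigr)\varphi(y)\pmod p.$$
The pair $(f,g)$ lies in $\Gamma_\rho^*$ exactly when the left side is $\equiv0$ for all $(x,y)\in\Gamma_\rho$. Since $\varphi$ is onto, $\varphi(y)$ takes all values in $\mathbb F_p$ on $\Gamma_\rho$. Therefore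
$$\Gamma_\rho^*=\{(f,g)\in(\Lambda^*)^2:\varphi^\vee(g)=-\rho\,\varphi^\vee(f)\},$$
which is $\Gamma^\vee_{-\rho}$ with the two coordinates swapped.

**Step 4: compare the minima.** The norm dual to $\max(\|x\|,\|y\|)$ is $\|f\|_*+\|g\|_*$, which lies between $\max(\|f\|_*,\|g\|_*)$ and twice it. So the minima of $\Gamma_\rho^*$ for the dual norm lie between $\lambda_i^\vee(-\rho)$ and $2\lambda_i^\vee(-\rho)$, and (G2) in dimension $2n$ gives
$$\tfrac12\le\lambda_i(\rho)\,\lambda^\vee_{2n+1-i}(-\rho)\le(2n)!\qquad(1\le i\le2n). \tag{13}$$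

**Step 5: compare $R$ and $R^\vee$.** By (13), $\max(1,\lambda_i(\rho))\asymp\max(1,1/\lambda^\vee_{2n+1-i}(-\rho))$. Inserting this and (8) in (6),
$$R(\rho)\asymp\frac{N^2}p\,R^\vee(-\rho). \tag{14}$$

## 10. Induction on the rank

We prove $S_n$ by induction on $n$. Assume $S_k$, for all $C$, for all $1\le k<n$ (no assumption if $n=1$). We first treat the $\rho$ with at most $n$ minima below $\frac12$, then use duality for the rest.

**Lemma 8 ($H_n$).** Under this assumption, for every $C\ge1$ there is $c'=c'(n,C)\in(0,1)$ such that for every $C$-system of rank $n$ and every $0<c\le c'$,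
$$\sum_{\rho\in\mathrm{Core}_c,\ \lambda_{n+1}(\rho)\ge1/2}R(\rho)^2\ll_{n,C}N^2\ell(N).$$

*Proof.* Choose $c'$ with
$$2c'<1/C,\qquad c'\le\tfrac12,\qquad(2n)!\,c'<\min(1,1/C^\vee),\qquad c'\le c(k,C)\ \ (1\le k<n).$$
Since $\mathrm{Core}_c\subset\mathrm{Core}_{c'}$ for $c\le c'$, it suffices to treat $c=c'$. Let $\rho$ be in the sum and write $\lambda_i=\lambda_i(\rho)$; then (10) holds, and $\lambda_1\ge\nu_1$ as in Lemma 7. If $\lambda_i\ge\nu_i$ for all $i\le n$, Lemma 7 bounds the contribution by $\ll N^2\ell(N)$.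

Otherwise let $k\le n$ be maximal with $\lambda_k<\nu_k$. Then $k\ge2$, because $\lambda_1\ge\nu_1$. In particular this does not occur for $n=1$, and the lemma is then proved. There are at most $n$ values of $k$, so fix $k$ and consider only the $\rho$ with this $k$; assume that there is at least one.

**Step 1: trap the short vectors.** Let $w_1,\dots,w_k\in\Gamma_\rho$ be independent with norms $\lambda_1,\dots,\lambda_k<\nu_k$. By (G3) both components of each $w_i$ lie in $L'=L_{k-1}$, a lattice of rank $k-1$ that does not depend on $\rho$.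

**Step 2: check that $L'$ carries a system.** Restrict the norm and $\varphi$ to $L'$. Condition (i) holds since $\nu_i(L')=\nu_i(L)$ for $i\le k-1$. Condition (ii) holds since $\ker(\varphi|_{L'})\subset\Lambda$. And $\varphi|_{L'}\ne0$: the vector $v_1\in L'$ is nonzero with $\|v_1\|=\nu_1\le\lambda_1\le c<1/C$, so $v_1\notin\Lambda$. So we have a $C$-system of rank $k-1$. Denote its quantities by primes: $N'=\prod_{i<k}N_i$ and $\Gamma'_\rho=\Gamma_\rho\cap L'^2$.

**Step 3: compare $R$ with $R'$.** Since $w_1,\dots,w_k\in\Gamma'_\rho\subset\Gamma_\rho$, we have $k\le2(k-1)$ and $\lambda'_i(\rho)=\lambda_i$ for $i\le k$. So $\prod_{i\le k}\max(1,1/\lambda_i)\le R'(\rho)$. For $k<i\le n$ we have $\lambda_i\ge\nu_i$ by maximality of $k$, so $\max(1,1/\lambda_i)\le\max(1,N_i)\le CN_i$. With (10),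
$$R(\rho)\ll R'(\rho)\prod_{k<i\le n}N_i=R'(\rho)\,\frac N{N'N_k}. \tag{15}$$

**Step 4: the $\rho$ in the core of the subsystem.** Consider those $\rho$ that lie in $\mathrm{Core}_{c(k-1,C)}$ of the subsystem. By $S_{k-1}$ and (15) they contribute
$$\ll\frac{N^2}{N'^2N_k^2}\,N'^2\ell(N')=N^2N_k^{-2}\ell(N').$$
The factor $N_k^{-2}$ pays for replacing $\ell(N')$ by $\ell(N)$. Indeed, $N'=N/(N_k\cdots N_n)\ll N$, and $p/N'=(p/N)N_k\cdots N_n\le(p/N)\max(1,N_k)^n$. So $\min(N',p/N')\ll\max(1,N_k)^n\min(N,p/N)$. Taking logarithms and using $\ell\ge\log2$,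
$$\ell(N')\ll\bigl(1+\log\max(1,N_k)\bigr)\,\ell(N).$$
As $N_k\ge1/C$, we have $N_k^{-2}(1+\log\max(1,N_k))\ll1$: it is at most $C^2$ for $N_k\le1$ and at most $1$ for $N_k\ge1$. The contribution is $\ll N^2\ell(N)$.

**Step 5: the remaining $\rho$.** For these, $\lambda_1'(\rho)=\lambda_1\le c\le c(k-1,C)$, so failing to be in the core means $\lambda'_{2(k-1)}(\rho)<1/c(k-1,C)$. So all $\lambda'_i(\rho)\ll1$, and (6) and (8) for the subsystem give $R'(\rho)\ll\prod_i\lambda'_i(\rho)^{-1}\asymp N'^2/p$. By (15),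
$$R(\rho)\ll\frac{NN'}{pN_k}\ll\frac{N^2}p,$$
since $N'\ll N$ and $N_k\ge1/C$. To count these $\rho$ we use that $\rho$ is in the core of the original system. As $\lambda_{2n}(\rho)\ge1/c$, (13) gives $\lambda_1^\vee(-\rho)\le(2n)!\,c<\min(1,1/C^\vee)$. By (9) for the dual system with $t=(2n)!\,c<1$, the number of such $\rho$ is
$$\ll\prod_i\max(1,N_i^\vee)^2\ll(N^\vee)^2\asymp\frac{p^2}{N^2},$$
using $N_i^\vee\ge1/C^\vee$ and (12). The contribution is $\ll(N^2/p)^2\,p^2/N^2=N^2$. $\square$

*Proof of Proposition 6 ($S_n$).* Choose $c=c(n,C)$ with $c\le c'(n,C)$ and $(2n)!\,c\le c'(n,C^\vee)$.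

**Step 1: few small minima.** The $\rho\in\mathrm{Core}_c$ with $\lambda_{n+1}(\rho)\ge\frac12$ contribute $\ll N^2\ell(N)$ by Lemma 8.

**Step 2: many small minima, seen from the dual side.** Let $\rho\in\mathrm{Core}_c$ with $\lambda_{n+1}(\rho)<\frac12$. Then $\lambda_n(\rho)<\frac12$, and (13) gives
$$\lambda^\vee_{n+1}(-\rho)\ge\frac1{2\lambda_n(\rho)}>\frac12,\qquad\lambda_1^\vee(-\rho)\le\frac{(2n)!}{\lambda_{2n}(\rho)}\le(2n)!\,c,$$
$$\lambda^\vee_{2n}(-\rho)\ge\frac1{2\lambda_1(\rho)}\ge\frac1{2c}\ge\frac1{(2n)!\,c}.$$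
Thus $-\rho$ occurs in the sum of Lemma 8 for the dual system, a $C^\vee$-system of rank $n$, with parameter $(2n)!\,c\le c'(n,C^\vee)$. By (14), Lemma 8, (12), (2) and (1), these $\rho$ contribute
$$\ll\Bigl(\frac{N^2}p\Bigr)^2\sum R^\vee(-\rho)^2\ll\Bigl(\frac{N^2}p\Bigr)^2(N^\vee)^2\ell(N^\vee)\ll N^2\ell(p/N)=N^2\ell(N).$$
Here the sum runs over the $\rho$ of this step. This completes the induction, and with it the proof of Theorem 3. $\square$

Note how the induction is arranged: $H_n$ for a given $C$ uses $S_k$ with $k<n$ and the same $C$, while $S_n$ for $C$ uses $H_n$ for both $C$ and $C^\vee=n!\,C$. This is why each statement is made for all $C$ at once. The symmetry $\ell(N)=\ell(p/N)$ lets duality preserve the sharp logarithm.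

## 11. Sets of small doubling

*Proof of Corollary 4.* **Step 1: place $A$ in a progression.** By the Green–Ruzsa theorem (B. Green, I. Ruzsa, *Freiman's theorem in an arbitrary abelian group*, J. London Math. Soc. 75 (2007)), a nonempty finite subset $A$ of an abelian group with $|A+A|\le K|A|$ is contained in a coset progression $P+H$, where $H$ is a subgroup, $P$ is a GAP of rank $O_K(1)$, and $|P+H|\ll_K|A|$. In $\mathbb F_p$ the subgroup $H$ is $\mathbb F_p$ or $\{0\}$.

**Step 2: bound the energy.** If $H=\mathbb F_p$, then $|A|\gg_Kp$, and (4) gives $E_\times(A)\le3|A|^3\ll_K|A|^4/p$. If $H=\{0\}$, then $A\subset P$ with $|A|\le|P|\ll_K|A|$. Theorem 3 applied to $P$, with (2), gives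
$$E_\times(A)\le E_\times(P)\ll_K|P|^2\ell(|P|)+\frac{|P|^4}p\ll_K|A|^2\ell(|A|)+\frac{|A|^4}p.$$

**Step 3: pass to the product set.** If $s(z)$ denotes the number of $(a,b)\in A^2$ with $ab=z$, then Cauchy–Schwarz gives $|A|^4=\bigl(\sum_zs(z)\bigr)^2\le|A\cdot A|\,E_\times(A)$. Hence
$$|A\cdot A|\ge\frac{|A|^4}{E_\times(A)}\gg_K\min\Bigl(\frac{|A|^2}{\ell(|A|)},\,p\Bigr).\qquad\square$$
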